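# A binary counter inside a subtraction game

## 1. The set $\{0,1,4,16\}$ modulo $64$ and its missing differences

Take $w=64$ and $E=\{0,1,4,16\}$. The differences of two elements of $E$, read modulo $64$, are $0,\pm1,\pm3,\pm4,\pm12,\pm15,\pm16$, that is,
$$E-E=\{0,1,3,4,12,15,16,48,49,52,60,61,63\}.$$
Let $T_0$ be the set of the other $51$ numbers between $1$ and $63$. Now play the following game. A position is an integer $x\ge 0$; two players alternate; the player to move subtracts some $s\in T_0$ with $s\le x$; a player who cannot move loses. Call $x$ a $\mathcal P$-position if the player to move loses, and an $\mathcal N$-position otherwise.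

The $\mathcal P$-positions are exactly the $x$ with $x \bmod 64\in E$. Let $A$ be the set of these $x$. By induction on $x$, it is enough to check that no move leads from $A$ to $A$ and that every $x\notin A$ has a move into $A$. Two elements of $A$ differ by something congruent to an element of $E-E$, and $T_0$ contains no such number, so no move stays inside $A$. Now let $x=64q+r$ with $0\le r<64$ and $r\notin E$. If $r\in T_0$, subtract $r$ and land on $64q$. Otherwise $r$ is one of nine differences, and these moves work:

| $r$ | 3 | 12 | 15 | 48 | 49 | 52 | 60 | 61 | 63 |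
|---|---|---|---|---|---|---|---|---|---|
| subtract | 2 | 11 | 14 | 47 | 45 | 51 | 59 | 57 | 62 |
| land on $64q+{}$ | 1 | 1 | 1 | 1 | 4 | 1 | 1 | 4 | 1 |

All numbers in the second row are in $T_0$.

Now add one number to the rules, $16=16-0$. Then the $\mathcal P$-positions become exactly those with residue $0$, $1$ or $4$. Indeed, $16$ is not a difference modulo $64$ of two elements of $\{0,1,4\}$; the moves above never landed on residue $16$, so they still work; and $64q+16$ can now move to $64q$. If instead we add $80=64+16$, then $16$ itself stays a $\mathcal P$-position (it is too small to use the new move), all $64q+16$ with $q\ge1$ become $\mathcal N$-positions (move to $64(q-1)$), and nothing else changes: a move of length $80\equiv 16$ between two positions with residues in $E$ must go from residue $16$ to residue $0$.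

So a number $64k+16$ in the ruleset is an instruction addressed to one residue only. It says: position $64q+16$ must be $\mathcal N$ if the position $64(q-k)$ is $\mathcal P$. With more residues in $E$ we can address many residues separately and let them read each other. That is what the construction is for. It turns a subtraction game into a circuit of NOR gates with delays, and we shall run a binary counter on this circuit in order to make the outcomes of the game have an enormous period.

## 2. Outcomes, eventual periods, and Flammenkamp's conjecture

**Definition (subtraction game).** Let $S\subset\mathbb N=\{1,2,\ldots\}$ be finite and nonempty. In the subtraction game on $S$ a position is an integer $x\ge0$, a move goes from $x$ to $x-s$ with $s\in S$, $s\le x$, and a player who cannot move loses. The outcome $o(x)$ is $\mathcal N$ if the player to move wins under perfect play, and $\mathcal P$ otherwise. Thus $o(x)=\mathcal P$ if and only if $o(x-s)=\mathcal N$ for every $s\in S$ with $s\le x$.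

We encode outcomes by bits: $p(n)=1$ if $n\ge0$ and $o(n)=\mathcal P$, and $p(n)=0$ otherwise. In particular $p(n)=0$ for $n<0$. Then for $n\ge0$
$$p(n)=1\iff p(n-s)=0\ \text{ for all } s\in S. \tag{1}$$
In other words, $p(n)$ is the NOR of the bits $p(n-s)$, where NOR of a list of bits is $1$ if all of them are $0$, and is $0$ otherwise.

**Definition (eventual period).** An eventual period of a sequence $(z(n))_{n\ge0}$ is an integer $u\ge1$ with $z(n+u)=z(n)$ for all large $n$. The least one, if there is one, is the eventual period length.

Put $m=\max S$. By (1), the $m$ bits $p(n),\dots,p(n+m-1)$ with $n\ge0$ determine $p(n+m)$ and hence all later bits. There are at most $2^m$ such windows, so some two coincide, and the outcome sequence is eventually periodic with period length at most $2^m$.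

**Lemma 4.** If $\pi$ is the eventual period length of a sequence $z$, then the eventual periods of $z$ are exactly the multiples of $\pi$.

**Proof.** Multiples of $\pi$ are clearly eventual periods. Let $u$ be an eventual period and write $u=a\pi+b$ with $0\le b<\pi$. For large $n$ we have $z(n+b)=z(n+b+a\pi)=z(n+u)=z(n)$. If $b>0$, then $b$ would be an eventual period smaller than $\pi$. So $b=0$. $\square$

Some cases by hand. For $S=\{m\}$, the first $m$ positions have no move and are $\mathcal P$, the next $m$ are $\mathcal N$, and this repeats: the period length is $2m$, since blocks of $m$ consecutive $\mathcal P$'s start exactly at the multiples of $2m$. For $S=\{1,2\}$ the outcomes are $\mathcal P\mathcal N\mathcal N\,\mathcal P\mathcal N\mathcal N\cdots$, with period $3$. For $S=\{2,3\}$ they are $\mathcal P\mathcal P\mathcal N\mathcal N\mathcal N\,\mathcal P\mathcal P\mathcal N\mathcal N\mathcal N\cdots$, with period $5$. In these cases the period is linear in $m$, far from the crude bound $2^m$.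

**Conjecture (Flammenkamp).** There exist a constant $c>1$ and finite rulesets $S_1,S_2,\dots$ with $\max S_k\to\infty$ such that the eventual period length of the outcomes of $S_k$ is at least $c^{\max S_k}$ for every $k$.

The problem is taken from Urban Larsson and Indrajit Saha, "A brief conversation about subtraction games", arXiv:2405.20054 (2024). We prove that the conjecture is true.

**Theorem 1.** Let $w=4^9$. For every $M\ge2$ there is a finite $S_M\subset\mathbb N$ with $w(M-1)<\max S_M<wM$ whose outcome sequence has eventual period length at least $M2^M$. Hence the conjecture holds with $c=2^{1/w}$: one has $M2^M>2^M>c^{\max S_M}$, and $\max S_M\to\infty$.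

**Theorem 2.** For every $M\ge2$ there is $S_M$ with $|S_M|=1251$, $1330(M-1)<\max S_M<1330M$, and eventual period length exactly $1330\cdot M\cdot2^M$. Consequently, if $F(m)$ is the largest eventual outcome period length over nonempty $S\subseteq\{1,\dots,m\}$, then $F(m)\ge2^{m/1330}$ for all $m\ge1$. The same lower bounds hold for the period of the Sprague–Grundy values.

**Theorem 3.** If $|S|\ge2$ and $m=\max S$, the eventual period length of the outcomes is at most $2^{h(2/5)m}<1.961^m$, where $h(t)=-t\log_2t-(1-t)\log_2(1-t)$. If $S=\{m\}$, the period length is $2m$.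

Recall that the Sprague–Grundy value of $x$ is the least non-negative integer that is not the value of any position reachable from $x$ in one move. It is $0$ exactly when $o(x)=\mathcal P$. For $S=\{1,2\}$ the values are $0,1,2,0,1,2,\dots$.

## 3. Why distinct differences alone do not suffice

By (1), every position is a NOR gate, and NOR gates can compute anything. So a sensible plan is to cut the positions into cells $[wq,wq+w)$ of a constant length $w$, to choose gate positions $a_1<\dots<a_g$ in each cell, and to let the gate at $wq+a_j$ read the gate at $w(q-k)+a_i$ by putting the number $wk+a_j-a_i$ into $S$. The cell number $q$ plays the role of time, and $k$ is a delay. A memory of $M$ bits is cheap here: a gate that reads what happened $M$ cells ago has access to $M$ stored bits, at the cost of one number of size about $wM$ in $S$. If the circuit counts through all $2^M$ values of that memory, the period is exponential in $\max S$.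

The difficulty is that $S$ is the same at every position. Two things go wrong.

First, a wire acts wherever its difference occurs. If there are gates at $5,7,9$, then the number $2$, put in to let gate $7$ read gate $5$, also makes gate $9$ read gate $7$. This is repaired by asking that all differences of two distinct special residues be distinct modulo $w$.

Second, the positions that are not gates are also NOR gates, and they disturb the others unless they are constantly $0$. To make them $0$, reserve in each cell some "clock" positions that are always $\mathcal P$, and add enough numbers to $S$ so that every unwanted position has a move to a clock. These numbers must not create wires between special residues. So let $E$ be the set of clocks and gates, and allow exactly the set $T_0$ of numbers in $\{1,\dots,w-1\}$ which are not in $E-E$ modulo $w$. With a single clock at $0$, residue $r$ is silenced by the number $r$, provided $r\in T_0$. But if $r\in E-E$ and $r\notin E$, then $r\notin T_0$. This is why the example of Section 1 uses $1$ and $4$ as clocks too: in its table each of the nine bad residues is sent to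 $1$ or to $4$.

Distinct differences do not guarantee that this rescue works. Take $w=64$ and $E=\{0,1,4,9,11\}$. Its positive differences are $1,2,3,4,5,7,8,9,10,11$, all distinct, and the negative ones are congruent to numbers at least $53$. So the $20$ nonzero differences modulo $64$ are distinct. But the least element of $T_0$ is $6$. In the game on $T_0$ the position $3\notin E$ has no move at all, so it is a $\mathcal P$-position. The number $3=4-1$ is a difference, and $3-1=2=11-9$ is again a difference, so the clock at $1$ does not help. The coincidence behind this is $4-1-1=11-9$, i.e.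
$$4+9+0=1+1+11.$$
It is a coincidence between sums of *three* elements of $E$. Excluding such coincidences is the condition that we need.

## 4. Triple sums modulo $w$ and the three clocks

**Definition ($B_3$ set, admissible pair).** A set $E$ of integers in $[0,w)$ is $B_3$ modulo $w$ if $e_1+e_2+e_3\equiv f_1+f_2+f_3\pmod w$ with all $e_i,f_i\in E$ implies that the multisets $\{e_1,e_2,e_3\}$ and $\{f_1,f_2,f_3\}$ are equal. The pair $(w,E)$ is admissible of rank $g\ge1$ if $E=\{0,1,v,a_1,\dots,a_g\}$ with $0<1<v<a_1<\dots<a_g<w$, if $v+a_g\le w$, and if $E$ is $B_3$ modulo $w$.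

The elements $0,1,v$ will be the clocks and $a_1,\dots,a_g$ the gates. The pair $(64,\{0,1,4,16\})$ is admissible of rank $1$, with $v=4$ and $a_1=16$, by the following lemma. The set $\{0,1,4,9,11\}$ is not $B_3$ modulo $64$, as we have just seen.

**Lemma 5.** For $g\ge1$, $w=4^{g+2}$ and $E=\{0\}\cup\{4^i:0\le i\le g+1\}$ form an admissible pair of rank $g$.

**Proof.** Sums of three elements of $E$ lie in $[0,3\cdot4^{g+1}]\subset[0,w)$, so for them congruence modulo $w$ is equality. In such a sum each power $4^i$ occurs at most three times, so there are no carries in base $4$: the digit at place $i$ is the multiplicity of $4^i$. Hence the sum determines the nonzero summands, and the number of zeros is $3$ minus their number. So $E$ is $B_3$. Here $v=4$ and $a_j=4^{j+1}$, and $v+a_g=4+4^{g+1}\le4^{g+2}=w$. $\square$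

For an admissible pair let
$$T_0=\{r:1\le r\le w-1,\ r\bmod w\notin E-E\},$$
where $E-E$ is the set of residues $e-e'$ modulo $w$ with $e,e'\in E$.

**Lemma 6.** Let $(w,E)$ be admissible, and read differences modulo $w$.

(A1) If $e,e',f,f'\in E$, $e\ne e'$ and $e-e'\equiv f-f'$, then $e=f$ and $e'=f'$.

(A2) If $e\ne e'$ in $E$, $e'\ne0$, $c\in\{1,v\}$ and $c\ne e$, then $e-e'-c\notin E-E$.

(A3) For each $r\in\{1,\dots,w-1\}\setminus E$ there is $c\in\{0,1,v\}$ with $c<r$ and $r-c\in T_0$.

**Proof of (A1).** The aim is that every wire has a unique address. From $e+f'+0\equiv f+e'+0$ we get $\{e,f',0\}=\{f,e',0\}$ as multisets, and removing one $0$ gives $\{e,f'\}=\{f,e'\}$. Since $e\ne e'$, we must have $e=f$, and then $f'=e'$.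

**Proof of (A2).** The aim is that shifting a difference by a nonzero clock takes us out of the difference set. Suppose $e-e'-c\equiv f-f'$ with $f,f'\in E$. Then $e+f'+0\equiv e'+c+f$, so $\{e,f',0\}=\{e',c,f\}$. The element $0$ must occur on the right; as $e'\ne0$ and $c\ne0$, it follows that $f=0$. Removing one $0$ from both sides gives $\{e,f'\}=\{e',c\}$. So $e=e'$ or $e=c$, both excluded.

**Proof of (A3).** The aim is that every unwanted residue can be sent to a clock by an element of $T_0$. If $r\notin E-E$, take $c=0$. Otherwise $r\equiv e-e'$ with $e,e'\in E$. Here $e\ne e'$ because $r\not\equiv0$, and $e'\ne0$ because otherwise $r=e\in E$.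

Suppose $e\ne1$. Take $c=1$. Since $1\in E$ we have $r\ne1$, so $r\ge2$ and $1\le r-1\le w-1$. By (A2), $r-1\notin E-E$. So $r-1\in T_0$.

Suppose $e=1$. Then $e'\notin\{0,1\}$, so $v\le e'\le a_g$, and $r=w+1-e'$. Take $c=v$, which differs from $e=1$. We have $r-v=w+1-e'-v\ge1$ because $e'+v\le a_g+v\le w$. By (A2), $r-v\notin E-E$. So $r-v\in T_0$ and $v<r$. $\square$

In the example of Section 1, the two residues of the form $1-e'$ with $e'\ne0,1$ are $49=1-16$ and $61=1-4$ modulo $64$. These are exactly the two columns of the table in which the clock $4$ is used.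

## 5. NOR networks with delays, and the game that runs them

**Definition (network).** A network on nodes $1,\dots,g$ consists of finite sets $K_{ij}\subset\mathbb Z_{\ge0}$ for $0\le i\le g$, $1\le j\le g$, $i\ne j$, where $0\in K_{ij}$ is allowed only if $i<j$. Its signals are defined as follows: $V_j(q)=0$ for $q<0$ and all $j\ge0$; $V_0(q)=1$ for $q\ge0$; and for $q\ge0$, $j\ge1$,
$$V_j(q)=1\iff V_i(q-k)=0\ \text{ for all } i \text{ and all } k\in K_{ij}. \tag{2}$$

Here $k\in K_{ij}$ means that node $j$ reads node $i$ with delay $k$. Since a zero delay goes only from a smaller to a larger index, (2) defines the signals by recursion on $(q,j)$ in lexicographic order. Node $0$ is a constant source. For instance, with one node and $K_{01}=\{1\}$, we get $V_1(0)=1$ and $V_1(q)=0$ for $q\ge1$; this is the example with the number $80$ in Section 1.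

Links from a node to itself are excluded for a good reason: such a link would put a number $wk$ into $S$, and then $p(0)=1$ would force $p(wk)=0$, which destroys the clock. Feedback has to pass through another node.

**Proposition 7.** Let $(w,E)$ be admissible of rank $g$, put $a_0=0$, and for a network as above let
$$S=T_0\cup\{wk+a_j-a_i:\ k\in K_{ij}\}.$$
All elements of $S$ are positive, and $S$ is finite and nonempty. For all $q\ge0$:
$$p(wq)=p(wq+1)=p(wq+v)=1,\qquad p(wq+a_j)=V_j(q)\quad(1\le j\le g),$$
$$p(wq+r)=0\quad\text{for } r\in\{0,\dots,w-1\}\setminus E.$$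

**Proof.** **Step 1: $S$ is a legal ruleset.** We have $|a_j-a_i|<w$, so $wk+a_j-a_i>0$ for $k\ge1$. If $k=0$, then $i<j$, so $a_j>a_i$. Finiteness is clear. For nonemptiness, note $w>v\ge2$; the number $2$ is not in $E$, since $2-1=1-0$ would contradict (A1); so (A3) applied to $r=2$ shows $T_0\ne\emptyset$.

We prove the formulas by strong induction on $n=wq+r$, $0\le r<w$.

**Step 2: the unwanted positions are silenced.** Let $r\notin E$. Then $r\ge1$, and by (A3) there is $c\in\{0,1,v\}$ with $c<r$ and $s=r-c\in T_0\subset S$. Now $n-s=wq+c<n$, so $p(n-s)=1$ by induction, and $p(n)=0$ by (1).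

**Step 3: which moves can matter at a special position.** Let $r=e\in E$. Suppose $s\in S$ and $p(n-s)=1$. Then $n-s\ge0$, and by induction $n-s\equiv f\pmod w$ for some $f\in E$. So $s\equiv e-f\in E-E$, hence $s\notin T_0$. Therefore $s=wk+a_j-a_i$ for some $i\ne j$ with $j\ge1$ and $k\in K_{ij}$. Then $a_j-a_i\equiv e-f$, where $a_j\ne a_i$ are elements of $E$. By (A1), $e=a_j$ and $f=a_i$.

**Step 4: the clocks tick.** If $e\in\{0,1,v\}$, then $e=a_j$ with $j\ge1$ is impossible. So no $s\in S$ has $p(n-s)=1$, and $p(n)=1$.

**Step 5: the gates compute.** Let $e=a_j$ with $j\ge1$. By Step 3 only the elements $s=wk+a_j-a_i$ with this $j$ and with $k\in K_{ij}$ can satisfy $p(n-s)=1$. For such $s$ we have $n-s=w(q-k)+a_i$. If $q-k\ge0$, then $p(n-s)=V_i(q-k)$ by induction, since $n-s<n$; for $i=0$ both sides are $1$. If $q-k<0$, then $n-s\le-w+a_i<0$, and both $p(n-s)$ and $V_i(q-k)$ are $0$. So by (1), $p(n)=1$ if and only if $V_i(q-k)=0$ for all $i$ and all $k\in K_{ij}$, which by (2) means $p(n)=V_j(q)$. $\square$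

**Example (a ring of two inverters).** Let $g=2$, $w=256$, $E=\{0,1,4,16,64\}$ as in Lemma 5, so $a_1=16$ and $a_2=64$. Fix $M\ge2$ and let node $1$, called $y$, and node $2$, called $t$, be
$$y(q)=\mathrm{NOR}(t(q-M+1)),\qquad t(q)=\mathrm{NOR}(y(q-1))\qquad(q\ge0).$$
Both delays are at least $1$, so this is a network. It adds to $T_0$ the two numbers $256(M-1)-48$ and $256+48=304$. We claim that for $q\ge0$
$$t(q)=1\iff M\mid q. \tag{3}$$
Indeed $t(0)=1$, since $y(-1)=0$. For $1\le q\le M-1$ we have $y(q-1)=\mathrm{NOR}(t(q-M))=1$, because $q-M<0$; so $t(q)=0$. For $q\ge M$, $t(q)$ is the negation of $y(q-1)$, which is the negation of $t(q-M)$; so $t(q)=t(q-M)$. Thus in the game, $256q+64$ is a $\mathcal P$-position exactly if $M\mid q$. This signal has period only $M$. We now use it to mark the start of each block of $M$ cells, and store a bit in each cell of a block.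

## 6. A seven-gate counter on $M$ bits

Fix $M\ge2$. Take $g=7$ nodes in the order
$$1=y,\quad 2=t,\quad 3=b,\quad 4=n_1,\quad 5=n_2,\quad 6=n_3,\quad 7=x,$$
with, for $q\ge0$,
$$\begin{aligned}
y(q)&=\mathrm{NOR}(t(q-M+1)), & t(q)&=\mathrm{NOR}(y(q-1)),\\
b(q)&=\mathrm{NOR}(t(q),\,n_3(q-1)), & n_1(q)&=\mathrm{NOR}(b(q),\,x(q-M)),\\
n_2(q)&=\mathrm{NOR}(n_1(q),\,x(q-M)), & n_3(q)&=\mathrm{NOR}(b(q),\,n_1(q)),\\
x(q)&=\mathrm{NOR}(n_2(q),\,n_3(q)).
\end{aligned}$$
All signals are $0$ for $q<0$. The zero delays are $t\to b$, $b\to n_1$, $n_1\to n_2$, $b\to n_3$, $n_1\to n_3$, $n_2\to x$, $n_3\to x$; each goes from a smaller to a larger index. The other delays are $1$, $M-1$ or $M$, all at least $1$. No node reads itself. So this is a network.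

The idea is to write an $M$-bit number along $M$ consecutive cells, least significant bit first, and to compute the next $M$ cells by adding $1$: the bit $x(q)$ is obtained from the old bit $x(q-M)$ and a carry that travels from cell to cell. The signal $t$ injects the carry $1$ at the start of each row.

**Step 1: the marker.** This step says where rows start. The nodes $y$ and $t$ are the ring of the example, so (3) holds.

**Step 2: one cell of the adder.** This step shows that each cell adds an old bit and an incoming carry. Put $x'=x(q-M)$ and $\kappa(q)=1-b(q)$ for $q\ge0$. Evaluating the NORs in order gives: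

| $x'$ | $b$ | $n_1$ | $n_2$ | $n_3$ | $x$ |
|---|---|---|---|---|---|
| 0 | 0 | 1 | 0 | 0 | 1 |
| 0 | 1 | 0 | 1 | 0 | 0 |
| 1 | 0 | 0 | 0 | 1 | 0 |
| 1 | 1 | 0 | 0 | 0 | 1 |

Hence for $q\ge0$
$$x(q)=x(q-M)\oplus\kappa(q),\qquad n_3(q)=x(q-M)\wedge\kappa(q),\qquad \kappa(q)=t(q)\vee n_3(q-1), \tag{4}$$
where the last formula is the definition of $b$. So $\kappa$ is the carry into the cell and $n_3$ is the carry out.

**Step 3: one row adds one.** For $\rho\ge-1$ let
$$X_\rho=\sum_{i=0}^{M-1}x(\rho M+i)\,2^i,$$
so $X_{-1}=0$. Let $\rho\ge0$. Since $t(\rho M)=1$, we have $\kappa(\rho M)=1$, whatever the carry from the previous row was. For $1\le i<M$ we have $t(\rho M+i)=0$, so by (4)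
$$\kappa(\rho M+i)=n_3(\rho M+i-1)=x((\rho-1)M+i-1)\wedge\kappa(\rho M+i-1).$$
By induction on $i$, $\kappa(\rho M+i)=1$ if and only if the bits $0,\dots,i-1$ of $X_{\rho-1}$ are all $1$. By (4), bit $i$ of $X_\rho$ is bit $i$ of $X_{\rho-1}$, flipped exactly in this case. That is addition of $1$ modulo $2^M$. Therefore
$$X_\rho=(\rho+1)\bmod2^M\qquad(\rho\ge-1). \tag{5}$$

For $M=2$ the signals are as follows.

| $q$ | 0 | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 |
|---|---|---|---|---|---|---|---|---|---|
| $t$ | 1 | 0 | 1 | 0 | 1 | 0 | 1 | 0 | 1 |
| $\kappa$ | 1 | 0 | 1 | 1 | 1 | 0 | 1 | 1 | 1 |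
| $n_3$ | 0 | 0 | 1 | 0 | 0 | 0 | 1 | 1 | 0 |
| $x$ | 1 | 0 | 0 | 1 | 1 | 1 | 0 | 0 | 1 |

The rows of $x$ are $10$, $01$, $11$, $00$, that is, $1,2,3,0$ with the least significant bit first. At $q=8$ the carry $n_3(7)=1$ arrives from the previous row, and it is absorbed because $t(8)=1$ sets $\kappa(8)=1$ anyway.

**Step 4: the least period of $x$.** The number of a row is not visible to someone who sees only the sequence $x$, so it must be shown that $x$ has no smaller eventual period. A long run of ones does this.

**Lemma 8.** Every eventual period of $(x(q))_{q\ge0}$ is a multiple of $M2^M$, and $M2^M$ is a period.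

**Proof.** The second claim follows from (5): for $\rho\ge0$ and $0\le i<M$, $x(\rho M+i)$ is bit $i$ of $(\rho+1)\bmod2^M$.

Let $Q=\{q\ge0:x(q)=x(q+1)=\dots=x(q+2M-2)=1\}$. Among $2M-1$ consecutive integers there is a multiple $\rho M$ of $M$ among the first $M$, and then the whole row $[\rho M,\rho M+M)$ is among them. So if $q\in Q$, the window starting at $q$ contains a full row $\rho\ge0$, and $X_\rho=2^M-1$. By (5), $\rho\equiv-2\pmod{2^M}$. Since $\rho\ge0$ and $M\ge2$, we have $\rho\ge2^M-2\ge2$. Conversely, let $\rho\ge0$ with $\rho\equiv-2\pmod{2^M}$. Then $X_\rho=2^M-1$; moreover $X_{\rho-1}=2^M-2$ is the row $0\,1^{M-1}$, least significant bit first, and $X_{\rho+1}=0$ is the row $0^M$. So the maximal run of ones containing row $\rho$ starts at $(\rho-1)M+1$, ends at $(\rho+1)M-1$, and has length exactly $2M-1$. Hence it contains exactly one window of length $2M-1$, and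
$$Q=\{(\rho-1)M+1:\ \rho\ge0,\ \rho\equiv-2\pmod{2^M}\}.$$
This is an infinite arithmetic progression with difference $M2^M$. If $u$ is an eventual period of $x$, then for large $q\in Q$ also $q+u\in Q$. So $u$ is a difference of two elements of $Q$, hence a multiple of $M2^M$. $\square$

For $M=2$ the run $111$ starts at $q=3=(2-1)\cdot2+1$, as the formula says with $\rho=2$.

## 7. Exponential period: proof of Theorem 1

Apply Proposition 7 to the counter network, with the admissible pair of Lemma 5 for $g=7$, so $w=4^9$. Call the resulting ruleset $S_M$.

**Step 1: the size of $\max S_M$.** The cost of the construction must be linear in $M$. We list the elements.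

- Elements of $T_0$ and zero-delay links are less than $w$.
- The delay-$1$ links are $y\to t$, giving $w+a_2-a_1<2w\le wM$, and $n_3\to b$, giving $w+a_3-a_6<w$.
- The delay-$(M-1)$ link is $t\to y$, giving $w(M-1)+a_1-a_2<w(M-1)$.
- The delay-$M$ links are $x\to n_1$ and $x\to n_2$, giving $wM+a_4-a_7$ and $wM+a_5-a_7$. Both are less than $wM$, and the second exceeds $w(M-1)$ because $a_7-a_5<w$.

So $w(M-1)<\max S_M<wM$. For $M=2$ the delays $1$ and $M-1$ are equal, and the list covers this.

**Step 2: the outcome period is a multiple of the counter's period.** Let $\pi$ be the eventual period length of the outcomes. Then $w\pi$ is an eventual period too. By Proposition 7, for all large $q$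
$$x(q+\pi)=p(wq+a_7+w\pi)=p(wq+a_7)=x(q).$$
So $\pi$ is an eventual period of $x$, and $M2^M\mid\pi$ by Lemma 8.

**Step 3: conclusion.** We get $\pi\ge M2^M>2^M>2^{\max S_M/w}$, because $\max S_M<wM$. With $c=2^{1/w}$ this is $\pi>c^{\max S_M}$. Finally $\max S_M>w(M-1)\to\infty$. Letting the $k$-th ruleset be $S_M$ with $M=k+1$ proves the conjecture and Theorem 1. $\blacksquare$

## 8. Cells of length $1330$ and the exact period: proof of Theorem 2

The only wasteful part above is the cell length $4^9$. A $B_3$ set coming from a finite field (a construction of Bose–Chowla type) lets us take $w=1330$. We recall that the field $\mathbb F_{1331}$ has $11^3$ elements, contains $\mathbb F_{11}$, has cyclic multiplicative group of order $1330$, and that an element of it outside $\mathbb F_{11}$ has degree $3$ over $\mathbb F_{11}$, since the degree divides $3$.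

**Lemma 9.** There is an admissible pair of rank $7$ with $w=1330$.

**Proof.** **Step 1: an $11$-element candidate.** Let $\gamma$ generate $\mathbb F_{1331}^*$ and put $\eta=\gamma-1$. The order of $\gamma$ is $1330>10$, so $\gamma\notin\mathbb F_{11}$, so $\eta\notin\mathbb F_{11}$, and $\eta$ has degree $3$ over $\mathbb F_{11}$. For $a\in\mathbb F_{11}$ we have $1+a\eta\ne0$: this is clear for $a=0$, and otherwise $1+a\eta=0$ would give $\eta=-1/a\in\mathbb F_{11}$. So we may define $L(a)\in\mathbb Z/1330$ by
$$\gamma^{L(a)}=1+a\eta.$$
The map $L$ is injective because the elements $1+a\eta$ are distinct. Also $L(0)=0$, and $L(1)=1$ because $1+\eta=\gamma$.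

**Step 2: the $B_3$ property.** We turn a coincidence of sums into a polynomial identity. Suppose $\sum_{i=1}^3L(a_i)=\sum_{i=1}^3L(b_i)$. Then $\prod(1+a_i\eta)=\prod(1+b_i\eta)$. The polynomial
$$D(X)=\prod_{i=1}^3(1+a_iX)-\prod_{i=1}^3(1+b_iX)\in\mathbb F_{11}[X]$$
has degree at most $3$ and $D(0)=0$, so $D=XD_1$ with $\deg D_1\le2$ or $D_1=0$. From $D(\eta)=0$ and $\eta\ne0$ we get $D_1(\eta)=0$. As $\eta$ has degree $3$, $D_1=0$ and so $D=0$. The two products are therefore equal as polynomials. By unique factorization they have the same roots $-1/a_i$ ($a_i\ne0$) with multiplicity, so the nonzero $a_i$ and the nonzero $b_i$ form the same multiset, and the numbers of zeros agree as well. So $\{a_i\}=\{b_i\}$ as multisets, and the multisets of the values of $L$ are equal.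

**Step 3: the condition $v+a_7\le w$.** We have an $11$-element set that is $B_3$ modulo $1330$ and contains $0$ and $1$. Delete one element other than $0,1$ and call the result $E_1$; a subset of a $B_3$ set is $B_3$. Let $\mu<\mu'$ be the least and the greatest of the eight representatives of $E_1\setminus\{0,1\}$ in $[2,1329]$. Then $\mu+\mu'\ne1331$: otherwise $\mu+\mu'+0\equiv1+0+0\pmod{1330}$, which contradicts $B_3$ because $\mu\notin\{0,1\}$.

If $\mu+\mu'\le1330$, take $E=E_1$. If $\mu+\mu'\ge1332$, take $E=1-E_1$ modulo $1330$. This set is again $B_3$, since replacing each summand $e$ by $1-e$ replaces a triple sum $\sigma$ by $3-\sigma$. It contains $0=1-1$ and $1=1-0$. Its other representatives are $1331-e\in[2,1329]$; the least is $1331-\mu'$, the greatest is $1331-\mu$, and their sum is $2662-(\mu+\mu')\le1330$. In both cases, let $v$ be the least and $a_1<\dots<a_7$ the other representatives of $E\setminus\{0,1\}$. Then $v+a_7\le1330=w$. $\square$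

Now let $w=1330$, let $E$ be as in Lemma 9, and let $S_M$ be the ruleset that Proposition 7 gives for the counter network.

**Step 1: size and maximum.** Step 1 of Section 7 used only $0<a_1<\dots<a_7<w$, so $1330(M-1)<\max S_M<1330M$. By (A1) the nonzero differences of the $10$-element set $E$ are all distinct modulo $w$, so $|E-E|=1+10\cdot9=91$ and $|T_0|=1330-91=1239$. The network has $12$ links: one into each of $y$, $t$, and two into each of the other five nodes. They belong to $12$ different ordered pairs $(i,j)$, so by (A1) the numbers $wk+a_j-a_i$ have different residues and are distinct. Their residues lie in $E-E$, so they are not in $T_0$. Hence $|S_M|=1239+12=1251$.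

**Step 2: the period divides $wM2^M$.** We show that every node has $M2^M$ as an eventual period. For $x$ this is Lemma 8. By (3), $t$ has period $M$, and hence so does $y$ eventually. By (4), $\kappa(q)=x(q)\oplus x(q-M)$, so $\kappa$ and $b=1-\kappa$ have eventual period $M2^M$. By the table, $n_1(q),n_2(q),n_3(q)$ are functions of $x(q-M)$ and $b(q)$, so they have it too. By Proposition 7, $p(n+wM2^M)=p(n)$ for all large $n$. So $\pi\mid wM2^M$ by Lemma 4.

**Step 3: which residues are eventually always $\mathcal P$.** This will force $w\mid\pi$. Let $R\subset\mathbb Z/w$ be the set of residues $r$ such that $p(n)=1$ for all large $n\equiv r$. We claim $R=\{0,1,v\}$. By Proposition 7, residues outside $E$ are not in $R$, and $0,1,v$ are. It remains to see that every node takes the value $0$ infinitely often.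

- $t(q)=0$ for $q\equiv1\pmod M$, by (3), since $M\ge2$.
- $y(q)=0$ for $q\ge0$, $q\equiv M-1\pmod M$, because then $t(q-M+1)=1$.
- $b(q)=0$ for $q\equiv0\pmod M$, because $t(q)=1$.
- $n_2=0$ whenever $b=0$, by the table.
- For infinitely many $\rho$ the number $X_{\rho-1}$ is even. Then $\kappa(\rho M+1)=x((\rho-1)M)\wedge\kappa(\rho M)=0$, so $b=1$ at $\rho M+1$, and by the table $n_1=n_3=0$ there.
- $x$ takes the value $0$ infinitely often, by (5).

**Step 4: $w$ divides $\pi$.** Since $p(n+\pi)=p(n)$ for large $n$, we have $R+\pi=R$. Suppose $\pi\not\equiv0\pmod w$. As $0,1\in R$, there are $r_1,r_2\in R\subset E$ with $\pi\equiv r_1-0\equiv r_2-1$, and $r_1\ne0$. By (A1), from $r_1-0\equiv r_2-1$ with $r_1\ne0$ we get $0=1$, a contradiction. So $w\mid\pi$.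

**Step 5: the exact value.** For large $q$ we have $x(q+\pi/w)=p(wq+\pi+a_7)=p(wq+a_7)=x(q)$. So $M2^M\mid\pi/w$ by Lemma 8, that is, $wM2^M\mid\pi$. With Step 2, $\pi=wM2^M=1330\,M2^M$.

**Step 6: all $m$.** Let $m\ge2660$ and $M=\lfloor m/1330\rfloor\ge2$. Then $\max S_M<1330M\le m$, so $S_M\subseteq\{1,\dots,m\}$ and
$$F(m)\ge1330\,M2^M\ge2^{M+1}\ge2^{m/1330},$$
because $m/1330<M+1$. Let $m<2660$. Then $S=\{m\}$ has period length $2m$, and $2^{m/1330}<4$. For $m\ge2$ we have $2m\ge4$, and for $m=1$ we have $2\ge2^{1/1330}$. So $F(m)\ge2^{m/1330}$ in all cases.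

**Step 7: Grundy values.** The Grundy values of a finite $S$ lie in $\{0,\dots,|S|\}$, and each is determined by the preceding $\max S$ values once $x\ge\max S$, so the Grundy sequence is eventually periodic by the pigeonhole principle. Since $o(x)=\mathcal P$ if and only if the Grundy value of $x$ is $0$, every eventual period of the Grundy sequence is an eventual period of the outcomes, hence a multiple of $\pi$. So all the lower bounds above hold for the Grundy sequence. $\blacksquare$

## 9. An upper bound with base below $2$: proof of Theorem 3

Section 2 gave the bound $2^m$ by counting all windows of length $m$. Not all windows occur: two $\mathcal P$-positions never differ by an element of $S$, i.e.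
$$p(n)\,p(n+s)=0\qquad(n\ge0,\ s\in S). \tag{6}$$
If $S$ contains a number $a\le m/2$, this restriction is visible inside a window many times, and plain counting suffices. If all elements of $S$ other than $m$ are close to $m$, few pairs at forbidden distance fit into a window, and we use entropy.

We recall what is needed. The entropy of a random variable $Y$ with finitely many values is $H(Y)=-\sum_yP(Y=y)\log_2P(Y=y)$. It equals $\log_2N$ if $Y$ is uniform on $N$ values, and $h(t)$ if $Y$ is a bit with $P(Y=1)=t$. It is subadditive, $H(Y,Z)\le H(Y)+H(Z)$, and $H(\phi(Y))\le H(Y)$ for a function $\phi$. The function $h$ is concave, has $h'(t)=\log_2\frac{1-t}t$, and is increasing on $[0,\frac12]$.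

**Step 1: the numerical constant.** We have
$$2^{h(2/5)}=\left(\tfrac52\right)^{2/5}\left(\tfrac53\right)^{3/5}=\frac5{108^{1/5}}.$$
Since $5^5/108=28.93\ldots$ and $1.961^5=28.99\ldots$, this is less than $1.961$. Since $3^{5/2}=15.58\ldots<28.93$, it is greater than $3^{1/2}$.

**Step 2: distinct windows.** Let $\pi$ be the period length, and let $p(n+\pi)=p(n)$ for $n\ge x_0$. The $\pi$ windows $(p(n),\dots,p(n+m-1))$ with $x_0\le n<x_0+\pi$ are pairwise distinct: if those at $n<n'$ were equal, then by (1) $p(n+i)=p(n'+i)$ for all $i\ge0$, and $n'-n<\pi$ would be an eventual period. So it is enough to bound the number of windows. As $|S|\ge2$, we can choose $a\in S$ with $a<m$.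

**Step 3: the case $a\le m/2$, by counting.** By (6), a window has no two ones at distance $a$. Split $\{0,\dots,m-1\}$ into classes modulo $a$. Each class is a progression with some number $\ell$ of elements, and $\ell\ge2$ because $m\ge2a$. On a class of size $\ell$ the window is a $0$-$1$ word of length $\ell$ without two adjacent ones. The number $f_\ell$ of such words satisfies $f_1=2$, $f_2=3$, $f_\ell=f_{\ell-1}+f_{\ell-2}$ (look at whether the last letter is $0$ or the last two are $01$). We have $f_\ell\le3^{\ell/2}$ for $\ell\ge2$: for $\ell=2$ it is $3\le3$; for $\ell=3$ it is $5\le3^{3/2}=5.19\ldots$; and for $\ell\ge4$, by induction, $f_\ell\le3^{\ell/2}(3^{-1/2}+3^{-1})<3^{\ell/2}$, as $3^{-1/2}+3^{-1}=0.91\ldots$. Multiplying over the classes, $\pi\le3^{m/2}<2^{h(2/5)m}$ by Step 1. (For $S=\{1,2\}$ the bound $3^{m/2}=3$ is attained.)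

**Step 4: the case $a>m/2$, a stationary process.** Put $d=m-a$, so $1\le d<m/2$. The difference $d$ need not be in $S$, but we shall see that positions at distance $d$ are strongly correlated. Let $J$ be uniform on $\{0,\dots,\pi-1\}$ and $X_i=p(x_0+J+i)$ for $i\ge0$. Since $p$ is $\pi$-periodic from $x_0$ on, and $J+1$ is uniform modulo $\pi$, the process is stationary. By Step 2 the vector $(X_0,\dots,X_{m-1})$ is uniform on $\pi$ values, so
$$H(X_0,\dots,X_{m-1})=\log_2\pi. \tag{7}$$

**Step 5: positions at distance $d$ rarely differ.** Let $\beta=P(X_i=1)$ and $\varepsilon=1-2\beta$. For $s\in S$ we have $P(X_i=X_{i+s}=1)=0$ by (6), hence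
$$P(X_i=X_{i+s}=0)=1-P(X_i=1)-P(X_{i+s}=1)=1-2\beta=\varepsilon. \tag{8}$$
In particular $\varepsilon\ge0$. Let $\theta=P(X_i\ne X_{i+d})$. Suppose $X_i\ne X_{i+d}$. If $X_{i+m}=1$, then $X_i=0$ because $m\in S$, and $X_{i+d}=0$ because $i+m=(i+d)+a$ and $a\in S$; this contradicts $X_i\ne X_{i+d}$. So $X_{i+m}=0$. Moreover $X_i=0$ or $X_{i+d}=0$. The event $X_i=X_{i+m}=0$ has probability $\varepsilon$ by (8) with $s=m$, and the event $X_{i+d}=X_{i+m}=0$ has probability $\varepsilon$ by (8) with $s=a$. So $\theta\le2\varepsilon$. Since $(X_i,X_{i+d})$ is a function of $X_i$ and $X_i\oplus X_{i+d}$,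
$$H(X_i,X_{i+d})\le H(X_i)+H(X_i\oplus X_{i+d})=h(\beta)+h(\theta). \tag{9}$$

**Step 6: the subcase $\varepsilon\ge1/5$.** Here ones are rare. We have $\beta=\frac{1-\varepsilon}2\le\frac25$, so by (7) and subadditivity $\log_2\pi\le m\,h(\beta)\le m\,h(2/5)$.

**Step 7: the subcase $\varepsilon<1/5$.** Here pairs at distance $d$ save entropy. We have $\theta\le2\varepsilon<\frac25<\frac{1-\varepsilon}2=\beta\le\frac12$, so $h(\theta)\le h(2\varepsilon)<h(\beta)$. Split $\{0,\dots,m-1\}$ into classes modulo $d$. Each has size $\ell\ge2$ since $m>2d$, and contains $\lfloor\ell/2\rfloor$ disjoint pairs $(i,i+d)$. Now $\lfloor\ell/2\rfloor\ge\ell/3$: this is clear for even $\ell$, and for odd $\ell\ge3$ it says $(\ell-1)/2\ge\ell/3$, i.e. $\ell\ge3$. So there are $N\ge m/3$ disjoint pairs in total. By (7), subadditivity and (9),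
$$\log_2\pi\le N\bigl(h(\beta)+h(2\varepsilon)\bigr)+(m-2N)h(\beta)=m\,h(\beta)-N\bigl(h(\beta)-h(2\varepsilon)\bigr).$$
The last bracket is positive, so we may replace $N$ by $m/3$:
$$\log_2\pi\le m\,\varphi(\varepsilon),\qquad\varphi(\varepsilon)=\tfrac23\,h\!\left(\tfrac{1-\varepsilon}2\right)+\tfrac13\,h(2\varepsilon).$$
The function $\varphi$ is concave on $[0,\frac15]$, as a positive combination of concave functions of affine arguments. At $\varepsilon=\frac15$ both arguments equal $\frac25$, and $h'(\frac25)=\log_2\frac32$, so
$$\varphi'(1/5)=-\tfrac13\log_2\tfrac32+\tfrac23\log_2\tfrac32>0.$$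
A concave function with positive derivative at the right end of an interval is increasing on it. So $\varphi(\varepsilon)\le\varphi(1/5)=h(2/5)$.

**Step 8: conclusion.** In all cases $\pi\le2^{h(2/5)m}$, and by Step 1 this is less than $1.961^m$. For $S=\{m\}$ the period length $2m$ was computed in Section 2. $\blacksquare$

Theorem 3 also bounds $F(m)$ for $m\ge3$. A set $S\subseteq\{1,\dots,m\}$ with at least two elements has period length less than $1.961^{\max S}\le1.961^m$. A singleton has period length at most $2m$, and $2m<1.961^m$ for $m\ge3$: for $m=3$ it is $6<7.54\ldots$, and passing from $m$ to $m+1$ multiplies the left side by at most $\frac43$ and the right side by $1.961$. Together with Theorem 2,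
$$2^{m/1330}\le F(m)\le1.961^m\qquad(m\ge3).$$
The optimal base is not determined here.
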